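# Why no maximal cofinitary group is $G_\delta$

## 1. Affine maps of the rational line

Consider the group
$$A=\{x\mapsto ax+b:\ a,b\in\mathbb Q,\ a\neq 0\}$$
of permutations of $\mathbb Q$. How many points can an element fix? If $a\ne1$, the equation $ax+b=x$ has exactly one solution. If $a=1$ and $b\neq0$, it has none. So every element of $A$ other than the identity has at most one fixed point.

The group $A$ is also easy to recognize from finite information. Suppose $g$ is a permutation of $\mathbb Q$ such that on every finite set $g$ agrees with some element of $A$. Apply this to the sets $\{0,1,x\}$: an affine map is determined by its values at $0$ and $1$, so $g(x)=(g(1)-g(0))x+g(0)$ for every $x$. Since $g(1)\ne g(0)$, we get $g\in A$. In the topology recalled below, this says that $A$ is closed.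

Can we enlarge $A$ and keep the property that every non-identity element has only finitely many fixed points? The obvious candidate is inversion: let $h(x)=1/x$ for $x\neq0$ and $h(0)=0$. Any word in $h$ and elements of $A$ agrees, off a finite set, with a fractional linear map, and a non-identity fractional linear map has at most two fixed points. This looks promising, but it fails. Let $r(x)=1-x$, an element of $A$. For $x\notin\{0,1\}$ we have $hr(x)=1/(1-x)\notin\{0,1\}$, and the iterates run
$$x\ \mapsto\ \frac1{1-x}\ \mapsto\ \frac{x-1}{x}\ \mapsto\ x .$$
On the other hand $hr(0)=h(1)=1$ and $hr(1)=h(0)=0$. So $(hr)^3$ fixes every $x\notin\{0,1\}$ and interchanges $0$ and $1$. It is not the identity, and it has infinitely many fixed points. Our $h$ nearly satisfies a relation with $A$, and the small error is fatal.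

So a better $h$ should satisfy no relations with $A$ at all, not even approximately. We shall see that such an $h$ exists for $A$. But is there some group with finitely many fixed points per non-identity element that cannot be enlarged, and if so, how simple can it be as a set?

## 2. Maximal cofinitary groups and the topology of $S_\infty$

**Definition (cofinitary groups).** Let $S_\infty$ be the group of all permutations of $\omega$. An element $g\in S_\infty\setminus\{\mathrm{id}_\omega\}$ is *cofinitary* if it has only finitely many fixed points. A subgroup $G\le S_\infty$ is *cofinitary* if every $g\in G\setminus\{\mathrm{id}_\omega\}$ is cofinitary. A cofinitary group is *maximal*, an *mcg*, if it is not strictly contained in any cofinitary subgroup of $S_\infty$.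

We act on countably infinite sets such as $\mathbb Q$ whenever convenient, by fixing a bijection with $\omega$. With this understanding, $A$ is a cofinitary group, and $\langle A,h\rangle$ with $h$ as above is not.

We write $1$ for the identity, $\mathrm{Fix}(g)$ for the set of fixed points of $g$, and $G_F$ for the pointwise stabilizer in $G$ of a finite set $F\subseteq\omega$. For $A$: the group $A$ has one orbit on $\mathbb Q$; the stabilizer $A_{\{0\}}=\{x\mapsto ax\}$ has the two orbits $\{0\}$ and $\mathbb Q\setminus\{0\}$; the stabilizer $A_{\{0,1\}}$ is trivial and so has infinitely many orbits. Keep this in mind: it is the number of orbits of stabilizers that will decide everything.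

**Topology.** The Baire space $\omega^\omega$ has as basic open sets the sets of all functions extending a given finite partial function, and $S_\infty$ carries the induced topology. Thus $f\in S_\infty$ lies in the closure $\overline G$ of $G$ in $S_\infty$ iff for every finite $F$ some $g\in G$ agrees with $f$ on $F$. A set is $G_\delta$ if it is a countable intersection of open sets, and $F_\sigma$ (or $\mathbf\Sigma^0_2$) if it is a countable union of closed sets; $\mathbf\Delta^0_2$ means both. We use the following textbook facts.

- $S_\infty$ is a topological group: $(fg)(x)$ depends only on $g(x)$ and on the value of $f$ there, and $f^{-1}(x)=y$ iff $f(y)=x$. Hence the closure of a subgroup is a subgroup.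
- $S_\infty$ is $G_\delta$ in $\omega^\omega$: injectivity is a closed condition, and surjectivity is the condition $\bigcap_k\bigcup_n\{f: f(n)=k\}$. A $G_\delta$ subset of a Polish space is Polish, so $S_\infty$ and all its closed subgroups are Polish groups.
- Baire category theorem: in a nonempty Polish space, the intersection of two dense $G_\delta$ sets is dense, in particular nonempty.

There is, provably in ZF, an mcg that is $\Sigma^0_2$, in particular $F_\sigma$, as a subset of $\omega^\omega$. The question asked by Mejak and Schrittesser, "Definability of maximal cofinitary groups", arXiv:2212.05318 (2022), is whether there is a $G_\delta$ mcg. The answer is no.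

**Theorem 1.** There is no maximal cofinitary group $G\le S_\infty$ that is a $G_\delta$ subset of $\omega^\omega$.

Everything is proved in ZFC. The first reduction is short.

## 3. A $G_\delta$ subgroup of $S_\infty$ is closed

**Lemma 2.** If a subgroup $G\le S_\infty$ is $G_\delta$ in $\omega^\omega$, then $G$ is closed in $S_\infty$.

*Proof.* The set $G$ is $G_\delta$ in $S_\infty$, hence a dense $G_\delta$ subset of the Polish group $\overline G$. Suppose $g\in\overline G\setminus G$. Left translation by $g$ is a homeomorphism of $\overline G$ onto itself, so $gG$ is again a dense $G_\delta$ subset of $\overline G$. But $gG$ and $G$ are distinct cosets of $G$, hence disjoint. This contradicts the Baire category theorem. $\blacksquare$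

For instance, the group of all permutations of $\omega$ with finite support is a proper dense subgroup of $S_\infty$, since every finite partial injection extends to a finitely supported permutation. So it is not closed and, by the lemma, not $G_\delta$. It is countable, hence $F_\sigma$.

Theorem 1 now says: *no closed cofinitary group is maximal*. We must take a closed cofinitary group $G$ and find a permutation to add.

## 4. Adding a permutation to a countable group, and what breaks for uncountable ones

Recall the language for "no relations". The free product $G*\langle X\rangle$ consists of words in elements of $G$ and $X^{\pm1}$. For each $h\in S_\infty$ there is a unique homomorphism $w\mapsto w(h)$ from $G*\langle X\rangle$ to $S_\infty$ that is the identity on $G$ and sends $X$ to $h$; its image is $\langle G,h\rangle$. In Section 1, the word $w=(Xr)^3$ is not $1$, and $w(h)$ is a transposition. What we want is that $w(h)$ has only finitely many fixed points for *every* $w\ne1$.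

Suppose first that $G=\{g_0,g_1,\dots\}$ is countable. The sensible approach is to build $h$ by finite partial injections $h_0\subseteq h_1\subseteq\cdots$. At stage $n$ we are obliged to put a certain number $o_n$ into the domain or the range, and we are free to choose its partner $v_n$. If $S_n$ is the finite set of numbers used so far, we choose $v_n$ outside the finite set
$$\{g_jc:\ j\le n,\ c\in S_n\cup\{o_n\}\}.$$
The partner is then fresh: no group element on the list up to $n$ leads from an old point to it. A given word $w$ involves only finitely many elements of $G$, so from some stage on everything relevant to $w$ is fresh, and we may hope that a cycle of $w(h)$ cannot pass through late points. For $A$ this would give the $h$ we failed to write down by hand.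

When $G$ is uncountable, this breaks at the choice of $v_n$. Let $B_n\subseteq G$ be the set of elements taken care of at stage $n$. We need $B_0\subseteq B_1\subseteq\cdots$ with $\bigcup_nB_n=G$, so some $B_n$ is uncountable. We also need a number outside $\bigcup_{c\in S_n\cup\{o_n\}} B_nc$. If, say, $G$ is transitive and $B_n=G$, then $B_nc=\omega$ already for one point $c$, and no number is left.

The way past this is to let $B_n$ consist of finitely many cosets of a subgroup. If $H\le G$ has countable index, list its right cosets as $Hg_0,Hg_1,\dots$ and put $B_n=Hg_0\cup\dots\cup Hg_n$. These sets exhaust $G$, and $B_nc$ is a union of at most $n+1$ *orbits of $H$*. If $H$ has infinitely many orbits, the choice of $v_n$ never gets stuck. Nothing else in the argument will have to change.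

**Subgroups of countable index.** The stabilizers $G_F$ qualify. Indeed $G_Fg=G_Fg'$ iff $g'g^{-1}$ fixes every $x\in F$, that is, iff $g^{-1}(x)=g'^{-1}(x)$ for all $x\in F$. So the right coset $G_Fg$ is determined by the restriction $g^{-1}|F$, and there are only countably many maps $F\to\omega$.

## 5. Extending by a permutation that is free over $G$

**Theorem 3.** Let $G\le S_\infty$ be cofinitary, and suppose some subgroup $H\le G$ of countable (possibly finite) index has infinitely many orbits on $\omega$. Then there is $h\in S_\infty\setminus G$ such that $\langle G,h\rangle=G*\langle h\rangle$ is cofinitary. In particular $G$ is not maximal.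

Two special cases show the range. If $G$ is countable, take $H=\{1\}$: this is the construction of the previous section, and it gives again that every mcg is uncountable (Adeleke). If $H=G$, we get again that every mcg has only finitely many orbits (Kastermans).

**Step 1: construction of $h$.** The purpose is to build a permutation whose freely chosen values avoid the relevant $H$-orbits. Let $\{Hg_j:j\in\omega\}$ list all right cosets of $H$ in $G$, repetitions allowed, with $g_0=1$. We build finite partial injections $h_0=\emptyset\subseteq h_1\subseteq\cdots$ and write $S_n=\mathrm{dom}(h_n)\cup\mathrm{ran}(h_n)$. At stage $n$, let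
$$o_n=\min(\omega\setminus\mathrm{dom}(h_n))\ \text{ if $n$ is even},\qquad o_n=\min(\omega\setminus\mathrm{ran}(h_n))\ \text{ if $n$ is odd},$$
and choose
$$v_n\in\omega\setminus\bigcup_{j\le n}\ \bigcup_{c\in S_n\cup\{o_n\}}Hg_jc. \tag{1}$$
Each $Hg_jc$ is the $H$-orbit of the point $g_jc$. So only finitely many $H$-orbits are removed, and $v_n$ exists because $H$ has infinitely many. Since $g_0=1$, the point $c=g_0c$ is itself removed for each $c\in S_n\cup\{o_n\}$, so $v_n\notin S_n\cup\{o_n\}$. Put
$$h_{n+1}=h_n\cup\{(o_n,v_n)\}\ \text{ if $n$ is even},\qquad h_{n+1}=h_n\cup\{(v_n,o_n)\}\ \text{ if $n$ is odd}.$$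
This is again an injection, because $v_n\notin S_n$ and $o_n$ was missing from the domain, respectively the range. The even stages eventually put every number into the domain and the odd stages every number into the range. Hence $h=\bigcup_nh_n\in S_\infty$.

To see the choice at work, take $G=A$, $H=\{1\}$, $g_1(x)=x+1$, and an enumeration of $\mathbb Q$ beginning $0,1,\dots$, with "least" understood in that enumeration. At stage $0$, $o_0=0$ and only $0$ is forbidden; choose $v_0=1$, so $h(0)=1$. At stage $1$, the number to be put in the range is $o_1=0$, and $S_1=\{0,1\}$. The forbidden points are $0,1$ (from $g_0$) and $1,2$ (from $g_1$); choose $v_1=3$, so $h(3)=0$.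

**Step 2: each $v_n$ is new.** We record the only combinatorial feature of the construction besides (1). For $m<n$ the pair added at stage $m$ has both entries in $S_{m+1}\subseteq S_n$, while $v_n\notin S_n$. Therefore the $v_n$ are pairwise distinct, and
$$\text{among the pairs added at stages $\le n$, only the one added at stage $n$ contains $v_n$.} \tag{2}$$

**Step 3: reduction to a statement about fixed points.** We claim that
$$w(h)\ \text{has only finitely many fixed points, for every } w\in G*\langle X\rangle,\ w\neq 1. \tag{3}$$
This is enough. By (3), $w(h)\neq\mathrm{id}$ for $w\ne1$, so $w\mapsto w(h)$ is injective and $\langle G,h\rangle=G*\langle h\rangle$. Again by (3), this group is cofinitary. Finally $h\notin G$, for if $h=g\in G$, then $w=Xg^{-1}\neq1$ and $w(h)=\mathrm{id}$.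

**Step 4: reduction to cyclically reduced words.** Now we bring $w$ into a form in which no cancellation can occur around the cycle. Conjugating $w$ in $G*\langle X\rangle$ conjugates $w(h)$ and does not change the number of its fixed points. Among all words representing conjugates of $w$, take one with the least number $m$ of letters $X^{\pm1}$.

If $m=0$, then $w$ is conjugate to some $g\in G$, and $g\ne1$ because $w\ne1$. Then $g$ has finitely many fixed points because $G$ is cofinitary, and (3) holds for $w$.

If $m\ge1$, conjugate the initial element of $G$ to the end of the word, and multiply neighboring elements of $G$ together, inserting $1$ where there is none. We may then replace $w$ by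
$$w=X^{\varepsilon_1}u_1X^{\varepsilon_2}u_2\cdots X^{\varepsilon_m}u_m,\qquad m\ge1,\ \varepsilon_i=\pm1,\ u_i\in G.$$
With indices read mod $m$,
$$u_i=1\ \Rightarrow\ \varepsilon_i=\varepsilon_{i+1}. \tag{4}$$
Indeed, if $u_i=1$ and $\varepsilon_i=-\varepsilon_{i+1}$, then $m\ge2$, and a cyclic shift, which is a conjugation, brings $X^{\varepsilon_i}u_iX^{\varepsilon_{i+1}}=1$ inside the word. Deleting it leaves a conjugate with $m-2$ letters $X^{\pm1}$, against the choice of $m$. Fix such a $w$.

**Step 5: the stage from which everything is fresh for $w$.** We choose $N$, depending only on $w$, such that for every $i$ with $u_i\ne1$: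

- (a) $u_i$ and $u_i^{-1}$ both lie in $\bigcup_{j\le N}Hg_j$;
- (b) $v_n\notin\mathrm{Fix}(u_i)$ for all $n\ge N$.

For (a), finitely many elements of $G$ lie in finitely many cosets. For (b), each $\mathrm{Fix}(u_i)$ is finite because $G$ is cofinitary, and the $v_n$ are distinct.

**Step 6: following a fixed point around the word.** We show that every fixed point of $w(h)$ lies in the finite set $S_N$. Let $w(h)(z)=z$. Reading $w$ from right to left, we get points $a_i,b_i$, indices mod $m$, with
$$b_1=z,\qquad a_i=u_i(b_{i+1}),\qquad b_i=h^{\varepsilon_i}(a_i).$$
At index $i$ we use one pair of the graph of $h$, namely $(a_i,b_i)$ if $\varepsilon_i=1$ and $(b_i,a_i)$ if $\varepsilon_i=-1$. Let $n_i$ be the stage at which it was added, so $\{a_i,b_i\}=\{o_{n_i},v_{n_i}\}$. Let $n=\max_in_i$, and suppose for contradiction that $n\ge N$. Fix $i$ with $n_i=n$. Every pair used was added at a stage $\le n$, so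
$$\text{all points } a_k,b_k \text{ lie in } S_{n+1}=S_n\cup\{o_n,v_n\}. \tag{5}$$
Since $o_n\neq v_n$, exactly one of two cases holds. In each we look at the neighbor of $v_n$ in the cycle on the side *away from* the pair used at $i$.

*Case A: $b_i=v_n$ and $a_i=o_n$.* Let $u=u_{i-1}$. The definition of $a_{i-1}$ gives $a_{i-1}=u(b_i)=u(v_n)$.

- Suppose $u\ne1$ and $a_{i-1}=v_n$. Then $v_n\in\mathrm{Fix}(u)$ with $n\ge N$, contradicting (b).
- Suppose $u\neq1$ and $a_{i-1}\ne v_n$. By (5), $c:=a_{i-1}\in S_n\cup\{o_n\}$. By (a), $u^{-1}\in Hg_j$ for some $j\le N\le n$, so $v_n=u^{-1}c\in Hg_jc$, contradicting (1).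
- Suppose $u=1$. Then $a_{i-1}=v_n$. If $m=1$, then $i-1=i$ and $v_n=a_i=o_n$, a contradiction. If $m\ge2$, the pair used at index $i-1$ contains $v_n$ and was added at a stage $\le n$, so by (2) it is the pair added at stage $n$. At index $i$ this pair is traversed from $o_n$ to $v_n$, and at index $i-1$ from $v_n$ to $o_n$. Hence $\varepsilon_{i-1}=-\varepsilon_i$ while $u_{i-1}=1$, contradicting (4).

*Case B: $a_i=v_n$ and $b_i=o_n$.* Let $u=u_i$, so that $v_n=a_i=u(b_{i+1})$.

- Suppose $u\ne1$ and $b_{i+1}=v_n$. Then $v_n\in\mathrm{Fix}(u)$, contradicting (b).
- Suppose $u\ne1$ and $b_{i+1}\neq v_n$. By (5), $c:=b_{i+1}\in S_n\cup\{o_n\}$. By (a), $u\in Hg_j$ for some $j\le N\le n$, so $v_n=uc\in Hg_jc$, contradicting (1).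
- Suppose $u=1$. Then $b_{i+1}=v_n$. If $m=1$, then $v_n=b_i=o_n$, a contradiction. If $m\ge2$, by (2) the pair used at index $i+1$ is the one added at stage $n$. It is traversed from $o_n$ to $v_n$ at index $i+1$ and from $v_n$ to $o_n$ at index $i$. Hence $\varepsilon_{i+1}=-\varepsilon_i$ while $u_i=1$, contradicting (4).

So all $n_i<N$, and $z=b_1$ is an entry of a pair added before stage $N$, that is, $z\in S_N$. Thus $\mathrm{Fix}(w(h))\subseteq S_N$ is finite, which proves (3) and the theorem. $\blacksquare$

## 6. Closed groups all of whose stabilizers have few orbits

Theorem 3, applied to the subgroups $G_F$, disposes of every closed cofinitary $G$ for which some $G_F$ has infinitely many orbits. What remains are closed groups in which every $G_F$ has only finitely many orbits. There are many such groups, for example: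

- $S_\infty$ itself, where the orbits of the stabilizer of $F$ are the points of $F$ and $\omega\setminus F$;
- $\mathrm{Aut}(\mathbb Q,<)$, where the orbits of the stabilizer of $F$ are the points of $F$ and the $|F|+1$ open intervals cut out by $F$.

Neither is cofinitary. In $\mathrm{Aut}(\mathbb Q,<)$ the map
$$\pi(q)=q\ \text{ for } q\le0,\qquad \pi(q)=2q\ \text{ for } q>0 \tag{6}$$
is not the identity and fixes all $q\le0$. This is no accident.

**Theorem 4.** Let $G\le S_\infty$ be closed in $S_\infty$, and suppose $G_F$ has finitely many orbits on $\omega$ for every finite $F\subseteq\omega$. Then some $g\in G\setminus\{\mathrm{id}\}$ has infinitely many fixed points.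

A sensible first approach is to build $g$ by finite approximations again. Start with a pair $y\ne y'$ in the same orbit and the partial map $p=\{(y,y')\}$, which extends to an element of $G$. Then alternately extend domain and range, and from time to time add a fixed point: look for a new $x$ such that $p\cup\{(x,x)\}$ still extends to an element of $G$. Closedness takes care of the limit. The trouble is that such an $x$ need not exist. Let $E$ be an equivalence relation on $\omega$ with exactly two classes, both infinite, and let $G$ be the group of permutations preserving $E$. It is closed. It is transitive, and for nonempty finite $F$ the orbits of $G_F$ are the points of $F$ and the two classes minus $F$. So the hypothesis of Theorem 4 holds. If we happened to choose $y,y'$ in different classes, every $g\in G$ extending $p$ interchanges the classes and has *no* fixed points. For a general $G$ we do not know which initial moved pair is compatible with infinitely many fixed points.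

The way out is to borrow the permutation from $(\mathbb Q,<)$, where (6) shows what to do. We turn $G$ into the automorphism group of a structure $\mathcal M$, build a structure $\mathcal N$ resembling $\mathcal M$ that contains a copy of $\mathbb Q$ so homogeneous that every order automorphism of $\mathbb Q$ extends to $\mathcal N$, and then show that $\mathcal N$ is isomorphic to $\mathcal M$. The finiteness of the number of orbits is what forces the isomorphism.

We recall the logical notions. The theory $\mathrm{Th}(\mathcal M)$ is the set of first-order sentences true in $\mathcal M$. The compactness theorem says that a set of sentences has a model if every finite subset does. A family $(a_q)_{q\in\mathbb Q}$ in a structure is *order indiscernible* if, for each formula $\varphi(x_1,\dots,x_n)$, the truth value of $\varphi(a_{q_1},\dots,a_{q_n})$ is the same for all $q_1<\dots<q_n$. For example, $a_q=q$ is order indiscernible in $(\mathbb Q,<)$, since any two increasing $n$-tuples of rationals are exchanged by an automorphism. By contrast, with $\omega$ as index set in place of $\mathbb Q$, the family $a_k=k$ in $(\omega,<)$ is not, since "$x$ is the least element" holds only at $a_0$. Finally, the infinite Ramsey theorem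 says that for every coloring of the $n$-element subsets of an infinite set with finitely many colors there is an infinite subset all of whose $n$-element subsets have the same color.

## 7. Indiscernibles in a countably categorical structure: proof of Theorem 4

**Step 1: finitely many orbits on tuples.** We need finiteness on all $\omega^n$, in order to be able to write it in first-order sentences. Let $\mathcal O_n$ be the set of $G$-orbits on $\omega^n$. We show by induction that $\mathcal O_n$ is finite. $\mathcal O_0$ has one element. Given that $\mathcal O_n$ is finite, take an orbit on $\omega^n$ and a tuple $\bar a$ in it. Every orbit on $\omega^{n+1}$ that projects to it contains a tuple $(\bar a,x)$, and $(\bar a,x),(\bar a,y)$ lie in the same $G$-orbit iff some $g\in G$ fixes $\bar a$ and takes $x$ to $y$. So the orbits over that of $\bar a$ correspond to the orbits of $G_{\bar a}$ on $\omega$, and there are finitely many. Hence $\mathcal O_{n+1}$ is finite.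

**Step 2: the structure $\mathcal M$.** We code the group by a structure. Let $L$ have an $n$-ary relation symbol $R_\Delta$ for each $n\ge1$ and each $\Delta\in\mathcal O_n$. The language $L$ is countable. Let $\mathcal M$ be the $L$-structure with universe $\omega$ and $R_\Delta^{\mathcal M}=\Delta$. For $G=\mathrm{Aut}(\mathbb Q,<)$, for instance, $\mathcal O_2$ consists of the three orbits $x<y$, $x=y$, $x>y$.

**Step 3: $\mathrm{Aut}(\mathcal M)=G$.** This is where closedness is used. Elements of $G$ preserve every orbit, so $G\le\mathrm{Aut}(\mathcal M)$. Conversely, let $f\in\mathrm{Aut}(\mathcal M)$ and $n\ge1$. Since $f$ preserves $R_\Delta$ for the orbit $\Delta$ of $(0,\dots,n-1)$, the tuple $(f(0),\dots,f(n-1))$ lies in the same orbit. So some $g\in G$ agrees with $f$ on $\{0,\dots,n-1\}$. As $n$ was arbitrary, $f\in\overline G=G$.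

**Step 4: every countable model of $\mathrm{Th}(\mathcal M)$ is isomorphic to $\mathcal M$.** This will bring the foreign structure home. The following statements hold in $\mathcal M$ and are expressed by first-order sentences, so they hold in every $\mathcal N\models\mathrm{Th}(\mathcal M)$.

- (i) For each $n\ge1$, every $n$-tuple satisfies exactly one $R_\Delta$ with $\Delta\in\mathcal O_n$. This is a first-order sentence because $\mathcal O_n$ is finite.
- (ii) For $\Delta\in\mathcal O_k$, the formula $R_\Delta(x_1,\dots,x_k)$ decides each equality $x_i=x_j$, and for all $i_1,\dots,i_n\le k$ it decides which $R_{\Delta'}(x_{i_1},\dots,x_{i_n})$ with $\Delta'\in\mathcal O_n$ holds. Indeed, the tuples in $\Delta$ are the tuples $g\bar e$ for a fixed $\bar e$ and $g\in G$. We have $ge_i=ge_j$ iff $e_i=e_j$, and $(ge_{i_1},\dots,ge_{i_n})$ is always in the orbit of $(e_{i_1},\dots,e_{i_n})$.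
- (iii) Let $\Delta\in\mathcal O_{n+1}$ with $n\ge1$, and let $\Delta^-\in\mathcal O_n$ be its projection to the first $n$ coordinates. Then $R_\Delta(\bar x,y)\to R_{\Delta^-}(\bar x)$ and $R_{\Delta^-}(\bar x)\to\exists y\,R_\Delta(\bar x,y)$. For the second implication, pick $(\bar e,e)\in\Delta$; if $\bar x\in\Delta^-$, then $\bar x=g\bar e$ for some $g\in G$, and $y=g(e)$ works. For $n=0$ the corresponding statement is $\exists y\,R_\Delta(y)$ for each $\Delta\in\mathcal O_1$.

Let $\mathcal N$ be a countable model of $\mathrm{Th}(\mathcal M)$. Call finite tuples $\bar a$ from $\mathcal N$ and $\bar b$ from $\mathcal M$ of the same length $n$ *matched* if they satisfy the same $R_\Delta$, $\Delta\in\mathcal O_n$; the empty tuples are matched. Suppose $\bar a,\bar b$ are matched by $\Delta$, and $c\in\mathcal N$. By (i), $(\bar a,c)$ satisfies $R_{\Delta^*}$ for exactly one $\Delta^*\in\mathcal O_{n+1}$. By (iii), $\bar a$ satisfies $R_{(\Delta^*)^-}$, so $(\Delta^*)^-=\Delta$ by uniqueness in (i). Hence $\bar b$ satisfies $R_{(\Delta^*)^-}$, and by (iii) there is $d\in\mathcal M$ such that $(\bar b,d)$ satisfies $R_{\Delta^*}$. So $(\bar a,c)$ and $(\bar b,d)$ are matched. When $n=0$, only the last part of (iii) is needed.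 The same argument with the roles of $\mathcal N$ and $\mathcal M$ exchanged extends in the other direction.

Enumerate both countable universes and alternate the two kinds of extension, so that every element of $\mathcal N$ and of $\mathcal M$ is eventually included. This yields infinite sequences $(a_i)$ exhausting $\mathcal N$ and $(b_i)$ exhausting $\mathcal M$, with matched initial segments. By (ii), $a_i=a_j$ iff $b_i=b_j$, and any tuple of $a_i$'s satisfies the same $R_{\Delta'}$ as the corresponding tuple of $b_i$'s. So $a_i\mapsto b_i$ is an isomorphism $\mathcal N\cong\mathcal M$.

**Step 5: Skolem functions.** We want generated substructures to be models again. Let $L_0=L$, $\mathcal M_0=\mathcal M$. Given $L_k$ and $\mathcal M_k$, add for each $L_k$-formula $\varphi(\bar x,y)$ with $\bar x$ nonempty (dummy variables allowed) a function symbol $f_\varphi$, interpreted by letting $f_\varphi(\bar x)$ be the least $y\in\omega$ with $\varphi(\bar x,y)$, and $0$ if there is none. Let $L'=\bigcup_kL_k$, a countable language, and let $\mathcal M'$ be the resulting expansion of $\mathcal M$. For every $L'$-formula $\varphi$, the sentence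
$$\forall\bar x\,\bigl(\exists y\,\varphi(\bar x,y)\to\varphi(\bar x,f_\varphi(\bar x))\bigr)$$
belongs to $\mathrm{Th}(\mathcal M')$. Let $\mathcal K\models\mathrm{Th}(\mathcal M')$, and let $\mathcal N'$ be a nonempty substructure of it. If $\bar a\in\mathcal N'$ and $\mathcal K\models\exists y\,\varphi(\bar a,y)$, then $f_\varphi(\bar a)\in\mathcal N'$ is a witness. By the Tarski–Vaught test, $\mathcal N'$ is an elementary substructure of $\mathcal K$. In particular $\mathcal N'\models\mathrm{Th}(\mathcal M')$.

**Step 6: a model with indiscernibles indexed by $\mathbb Q$.** This step plants the copy of $\mathbb Q$. Take new constants $c_q$ ($q\in\mathbb Q$), and let $\Sigma$ be the union of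

- $\mathrm{Th}(\mathcal M')$;
- the sentences $c_q\ne c_r$ for $q\neq r$;
- the sentences $\varphi(c_{q_1},\dots,c_{q_n})\leftrightarrow\varphi(c_{r_1},\dots,c_{r_n})$ for all $L'$-formulas $\varphi(x_1,\dots,x_n)$ and all $q_1<\dots<q_n$, $r_1<\dots<r_n$.

Every finite part of $\Sigma$ can be satisfied in $\mathcal M'$. It mentions finitely many formulas $\varphi_1,\dots,\varphi_l$, where $\varphi_i$ has $n_i$ variables; those with $n_i=0$ need no attention. Start with $\omega$, and for $i=1,\dots,l$ in turn pass to an infinite subset by Ramsey's theorem, coloring an $n_i$-element set by the truth value of $\varphi_i$ in $\mathcal M'$ at its increasing enumeration. The result is an infinite $A_0\subseteq\omega$ on which the truth value of each $\varphi_i$ at increasing tuples is constant. Interpret the finitely many constants $c_q$ that occur by elements of $A_0$, in the order of their indices. All sentences of the finite part hold.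

By compactness, $\Sigma$ has a model. Let $\mathcal K$ be its $L'$-reduct and $a_q\in\mathcal K$ the interpretation of $c_q$. The $a_q$ are distinct and order indiscernible. Let $\mathcal N'$ be the substructure of $\mathcal K$ generated by $\{a_q:q\in\mathbb Q\}$. Its elements are the values $t(a_{q_1},\dots,a_{q_k})$ of $L'$-terms, so $\mathcal N'$ is countable. By Step 5, $\mathcal N'\models\mathrm{Th}(\mathcal M')$.

**Step 7: an automorphism of $\mathcal N'$.** We extend $\pi$ from (6) to $\mathcal N'$. For $L'$-terms $t$ and $q_1<\dots<q_k$ put
$$\hat\pi\bigl(t(a_{q_1},\dots,a_{q_k})\bigr)=t(a_{\pi(q_1)},\dots,a_{\pi(q_k)}).$$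
Finitely many elements of $\mathcal N'$ can always be written as values of terms at one common increasing tuple, by adding dummy variables. Since $\pi$ preserves order, $\pi(q_1)<\dots<\pi(q_k)$, and by indiscernibility
$$\mathcal K\models\varphi(a_{q_1},\dots,a_{q_k})\iff\mathcal K\models\varphi(a_{\pi(q_1)},\dots,a_{\pi(q_k)})$$
for every $L'$-formula $\varphi$. Taking $\varphi$ to be $t(\bar x)=s(\bar x)$ shows that $\hat\pi$ is well defined and injective. Taking $\varphi$ to be $R(t_1(\bar x),\dots,t_n(\bar x))$ shows that $\hat\pi$ preserves each relation and its negation. It commutes with each function symbol $f$, because $f(t_1,\dots,t_n)$ is again a term. It is onto, because $t(a_{q_1},\dots,a_{q_k})$ is the image of $t(a_{\pi^{-1}(q_1)},\dots,a_{\pi^{-1}(q_k)})$. So $\hat\pi$ is an automorphism of $\mathcal N'$. It fixes the infinitely many distinct points $a_q$ with $q\le0$, and $\hat\pi(a_1)=a_2\ne a_1$.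

**Step 8: transport to $\omega$.** The $L$-reduct $\mathcal N$ of $\mathcal N'$ is a countable model of $\mathrm{Th}(\mathcal M)$, so $\mathcal N\cong\mathcal M$ by Step 4. The map $\hat\pi$ is an automorphism of $\mathcal N$. Carrying it along the isomorphism gives a non-identity element of $\mathrm{Aut}(\mathcal M)$ with infinitely many fixed points, and $\mathrm{Aut}(\mathcal M)=G$ by Step 3. $\blacksquare$

## 8. Proof of Theorem 1

Suppose $G$ is an mcg that is $G_\delta$ in $\omega^\omega$. By Lemma 2, $G$ is closed in $S_\infty$. For finite $F\subseteq\omega$, the stabilizer $G_F$ has countable index in $G$, as shown in Section 4. Since $G$ is maximal, Theorem 3 does not apply to $H=G_F$, so $G_F$ has only finitely many orbits. This holds for every finite $F$, so Theorem 4 gives a non-identity element of $G$ with infinitely many fixed points. This contradicts the fact that $G$ is cofinitary. $\blacksquare$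

In combination with the $\Sigma^0_2$ mcg mentioned in Section 2, this shows that $\Sigma^0_2$ is the exact minimal complexity: mcgs can be $F_\sigma$, but never $G_\delta$, and so never $\mathbf\Delta^0_2$.

## 9. Orbits and closures of arbitrary mcgs

The two main theorems say something about every mcg, definable or not. A group is called *oligomorphic* if it has only finitely many orbits on each $\omega^n$; thus $\mathrm{Aut}(\mathbb Q,<)$ is oligomorphic and $A$ is not. Part 1 below says that every mcg is oligomorphic, while by Theorem 4 no closed oligomorphic group is cofinitary. (In an oligomorphic group every $G_F$ has finitely many orbits, by the correspondence in Section 7, Step 1.) For part 3, recall that a set has the Baire property if it differs from an open set by a meager set; Borel and analytic sets have it. Pettis' theorem says that if a non-meager subset $B$ of a topological group has the Baire property, then $BB^{-1}$ contains a neighborhood of the identity.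

**Theorem 5.** Let $G$ be an mcg.

1. Every subgroup of countable index in $G$ has only finitely many orbits on $\omega$. In particular all $G_F$ ($F$ finite) do, and $G$ has finitely many orbits on every $\omega^n$.
2. The closure $\overline G$ of $G$ in $S_\infty$ contains a non-identity permutation with infinitely many fixed points. Hence $G$ is not contained in any closed cofinitary group.
3. If $G$ has the Baire property in $\overline G$ (for example if $G$ is Borel or analytic), then $G$ is meager in $\overline G$.

*Proof.* (1) The first claim is Theorem 3. The stabilizers $G_F$ have countable index by Section 4, and finiteness of the number of orbits on $\omega^n$ follows by the induction in Section 7, Step 1, which did not use closedness.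

(2) For finite $F$ we have $G_F\le(\overline G)_F$, so $(\overline G)_F$ has at most as many orbits as $G_F$, hence finitely many by (1). Theorem 4, applied to the closed group $\overline G$, gives the permutation. If $G\le K$ with $K$ closed, then $\overline G\le K$, so $K$ is not cofinitary.

(3) By (2), $\overline G$ is not cofinitary, so $G\ne\overline G$. Suppose $G$ has the Baire property and is non-meager in $\overline G$. By Pettis' theorem, $G=GG^{-1}$ contains a neighborhood of the identity of $\overline G$. Translating by elements of $G$, we see that $G$ is open in $\overline G$. Its complement in $\overline G$ is a union of cosets of $G$, hence open as well. So $G$ is closed in $\overline G$, and $G=\overline G$, a contradiction. $\blacksquare$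

Two remarks on the hypotheses. "Countable index" in part 1 cannot be dropped: the trivial subgroup of an mcg has infinitely many orbits, and its index is uncountable by Adeleke's theorem. And "closed" cannot be dropped in Theorem 4: the $\Sigma^0_2$ mcg is cofinitary, although by part 1 all its stabilizers $G_F$ have finitely many orbits.

## 10. Adding a perfect set of free generators

In the situation of Theorem 3 one can add not just one permutation but a perfect set of them at once. Here *perfect* means nonempty, closed, and without isolated points.

**Theorem 6.** Let $G$ be cofinitary with a subgroup $H$ of countable index having infinitely many orbits; for example, let $G$ be any subgroup of a closed cofinitary group. Then there is a perfect compact set $P\subseteq S_\infty$ such that $\langle G\cup P\rangle=G*F(P)$, with $F(P)$ free on $P$, and this group is cofinitary.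

**Step 1: the example satisfies the hypothesis.** If $G$ lies in a closed cofinitary group, that group contains $\overline G$, so $\overline G$ is cofinitary. If all $G_F$ had finitely many orbits, so would all $(\overline G)_F\ge G_F$, and Theorem 4 would give a contradiction. So some $H=G_F$ has infinitely many orbits, and it has countable index in $G$.

**Step 2: construction along the binary tree.** We run the construction of Theorem 3 along all branches at once, with a common pool of used numbers. List the right cosets of $H$ as $Hg_j$ ($j\in\omega$) with $g_0=1$, as before. Put $p_\emptyset=\emptyset$. Go through the nonempty nodes $s\in2^{<\omega}$ in order of length. On reaching $s$ with immediate predecessor $s^-$, start with $p_{s^-}$ and use two consecutive stages: first add a pair containing the least number missing from the domain, then a pair containing the least number missing from the range. Call the result $p_s$. Number all stages consecutively, and let $s(n)$ be the node treated at stage $n$. Let $o_n$ be the prescribed number at stage $n$, let $S_n$ be the set of *all* entries of *all* pairs added before stage $n$, for any node, and choose the other entry $v_n$ by (1). It exists, and $v_n\notin S_n\cup\{o_n\}$,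 for the same reasons as before. In particular each $p_s$ is a finite injection. For $f\in2^\omega$ put
$$h_f=\bigcup_kp_{f|k}.$$
At every level of the branch the least missing domain element and the least missing range element are added, so $h_f\in S_\infty$.

As before, pairs added before stage $n$ have both entries in $S_n\not\ni v_n$. So the $v_n$ are distinct, (2) holds, and pairs added at different stages are different. Consequently the pair added at stage $n$ belongs to $h_f$ iff $s(n)\subset f$: if it belongs to $h_f$, it was added at some stage $n'$ with $s(n')\subset f$, and then $n'=n$.

**Step 3: cyclically reduced words in several letters.** Let $w\ne1$ in $G*F(\{X_f:f\in2^\omega\})$. Take a conjugate of $w$ written with the least number $m$ of letters $X_f^{\pm1}$. If $m=0$, it is an element of $G\setminus\{1\}$, and its evaluation has finitely many fixed points. If $m\ge1$, conjugate it to the form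
$$w=X_{f_1}^{\varepsilon_1}u_1\cdots X_{f_m}^{\varepsilon_m}u_m,\qquad \varepsilon_i=\pm1,\ u_i\in G.$$
With indices mod $m$,
$$u_i=1\ \text{and}\ f_i=f_{i+1}\ \Rightarrow\ \varepsilon_i=\varepsilon_{i+1}, \tag{7}$$
since otherwise $m\ge2$, and a cyclic shift and a cancellation would give a conjugate with $m-2$ letters. Choose $N$ with (a) and (b) as in Section 5, Step 5, and also

- (c) for $n\ge N$, $s(n)$ is an initial segment of at most one element of $\{f_1,\dots,f_m\}$.

For (c): there are finitely many nodes of each length, so $|s(n)|\to\infty$, and finitely many distinct branches have no common initial segment beyond some length.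

**Step 4: fixed points lie in $S_N$.** Let $z$ be a fixed point of the evaluated word. There are points with $b_1=z$, $a_i=u_i(b_{i+1})$, $b_i=h_{f_i}^{\varepsilon_i}(a_i)$, indices mod $m$. Let $n_i$ be the stage at which the pair of $h_{f_i}$ used at index $i$ was added, and $n=\max_in_i$. Suppose $n\ge N$, and fix $i$ with $n_i=n$. As before, all $a_k,b_k$ lie in $S_n\cup\{o_n,v_n\}$.

*Case A: $b_i=v_n$, $a_i=o_n$.* Let $u=u_{i-1}$, so $a_{i-1}=u(v_n)$. If $u\ne1$ and $a_{i-1}=v_n$, this contradicts (b). If $u\ne1$ and $c:=a_{i-1}\in S_n\cup\{o_n\}$, then $v_n=u^{-1}c\in Hg_jc$ for some $j\le N\le n$ by (a), contradicting (1). If $u=1$ and $m=1$, then $v_n=a_i=o_n$, a contradiction. If $u=1$ and $m\ge2$, then $a_{i-1}=v_n$, and by (2) the pair used at index $i-1$ is the one added at stage $n$. It is traversed from $v_n$ to $o_n$ at index $i-1$ and from $o_n$ to $v_n$ at index $i$. So this pair belongs to both $h_{f_{i-1}}$ and $h_{f_i}$, and $s(n)$ is an initial segment of both $f_{i-1}$ and $f_i$. By (c), $f_{i-1}=f_i$, and the opposite directions mean $\varepsilon_{i-1}=-\varepsilon_i$, contradicting (7).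

*Case B: $a_i=v_n$, $b_i=o_n$.* Let $u=u_i$, so $v_n=u(b_{i+1})$. If $u\ne1$ and $b_{i+1}=v_n$, this contradicts (b). If $u\ne1$ and $c:=b_{i+1}\in S_n\cup\{o_n\}$, then $v_n=uc\in Hg_jc$ for some $j\le N\le n$, contradicting (1). If $u=1$ and $m=1$, then $v_n=b_i=o_n$, a contradiction. If $u=1$ and $m\ge2$, then by (2) the pair used at index $i+1$ is the one added at stage $n$, traversed in the direction opposite to that at index $i$. So $s(n)$ is an initial segment of $f_i$ and $f_{i+1}$, which coincide by (c), and $\varepsilon_{i+1}=-\varepsilon_i$, contradicting (7).

Hence all $n_i<N$ and $z\in S_N$, a finite set. So the evaluation of every $w\ne1$ has only finitely many fixed points. In particular it is not the identity, and the group generated by $G$ and the $h_f$ is $G*F(\{h_f:f\in2^\omega\})$ and is cofinitary.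

**Step 5: the set $P$ is compact and perfect.** Let $P=\{h_f:f\in2^\omega\}$. The map $f\mapsto h_f$ is injective, because for $f\neq f'$ the word $X_fX_{f'}^{-1}\ne1$ evaluates to a non-identity permutation. It is continuous: every $k\in\omega$ lies in $\mathrm{dom}(p_{f|(k+1)})$, because each level adds the least missing domain element, so by induction the first $k+1$ levels put $0,\dots,k$ into the domain. Hence $h_f(k)$ is determined by $f|(k+1)$. A continuous injection from a compact space into a Hausdorff space is a homeomorphism onto its image. So $P$ is homeomorphic to $2^\omega$, that is, compact and perfect. $\blacksquare$
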